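# Conic bundle structures on the product of a Fano double space and a line

## 1. One conic bundle on $F\times\mathbb P^1$: statement and vocabulary

Everything is over $\mathbb C$. Let $M\ge 3$, $\mathbb P=\mathbb P^M$, let $W_{\mathbb P}\subset\mathbb P$ be a hypersurface of degree $2M$ with equation $f$, let $\sigma\colon F\to\mathbb P$ be the double cover branched over $W_{\mathbb P}$, and let $V=F\times\mathbb P^1$ with projections $p_F\colon V\to F$ and $pr\colon V\to\mathbb P^1$. We impose three conditions:

* (W1) $W_{\mathbb P}$ is smooth;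
* (W2) the second fundamental form of $W_{\mathbb P}$ is non-zero at every point;
* (W3) for every $o\in\mathbb P\setminus W_{\mathbb P}$, the closed set of lines $L\ni o$ such that $f|_L$ is a square has dimension $<M-2$.

**Theorem 1.1.** Let $W_{\mathbb P}$ satisfy (W1)–(W3). Then $V/F$ (that is, $p_F\colon V\to F$) is the only conic bundle structure on $V$. Every $\chi\in\operatorname{Bir}V$ satisfies $p_F\circ\chi=g_\chi\circ p_F$ with some $g_\chi\in\operatorname{Aut}F$. Consequently $\operatorname{Bir}(V/F)$ is normal in $\operatorname{Bir}V$, the sequence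
$$1\to\operatorname{Bir}(V/F)\to\operatorname{Bir}V\to\operatorname{Aut}F\to1$$
is exact and split by $g\mapsto g\times\mathrm{id}_{\mathbb P^1}$, and $\operatorname{Bir}V=\operatorname{Aut}F\ltimes\operatorname{Bir}(V/F)$. A general $W_{\mathbb P}$ satisfies (W1)–(W3).

For general $W_{\mathbb P}$ one has $\operatorname{Aut}F=\mathbb Z/2\mathbb Z$, generated by the Galois involution $\tau$ of $\sigma$; this is part of the given data. So Theorem 1.1 proves Conjecture 1.6 of Aleksandr V. Pukhlikov, "Birationally rigid varieties with a pencil of Fano double covers. III", arXiv:math/0510168 (2005). That conjecture says that for general $W_{\mathbb P}$ the double cover of $\mathbb P\times\mathbb P^1$ branched over $W_{\mathbb P}\times\mathbb P^1$, which is $V$, has no conic bundle structure other than $V/F$, and that $\operatorname{Bir}V=\operatorname{Aut}F\ltimes\operatorname{Bir}(V/F)$ with $\operatorname{Aut}F=\mathbb Z/2\mathbb Z$.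

Let us unpack the words.

**The variety $F$.** It is $\{y^2=f\}$ in $\mathbb P(1^{M+1},M)$. If $W_{\mathbb P}$ is smooth, $F$ is a smooth hypersurface of dimension $M\ge3$ in weighted projective space. With $H=\sigma^*\mathcal O_{\mathbb P}(1)$ we have
$$\operatorname{Pic}F=\mathbb ZH,\quad K_F=-H,\quad H^M=2,\quad\sigma_*\mathcal O_F=\mathcal O\oplus\mathcal O(-M).$$
The last formula shows that $|H|$ consists of the preimages of hyperplanes. Each member of $|H|$ is prime, because $H$ generates $\operatorname{Pic}F$ and each prime divisor $G$ is $\sim mH$ with $m\ge1$. We write $\deg G=m$. On $V$ let $\mathcal F$ be the class of a fibre of $pr$; then $\operatorname{Pic}V=\mathbb ZH\oplus\mathbb Z\mathcal F$ and $K_V=-H-2\mathcal F$.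

**The group $\operatorname{Bir}(V/F)$.** Put $K=\mathbb C(F)$, so $\mathbb C(V)=K(u)$ with $u$ a coordinate on $\mathbb P^1$. The maps $\chi$ with $p_F\circ\chi=p_F$ form $\operatorname{Bir}(V/F)=PGL_2(K)$, a huge group. This will be the source of the difficulty.

**Structures.** A conic bundle structure on $V$ is a conic bundle $V'\to S$ (the generic fibre is a smooth conic) together with a birational map $V\dashrightarrow V'$. Two are identified if there is a birational map of total spaces compatible with the given maps from $V$ and commuting with the projections via a birational map of bases. The compatibility forces the map of total spaces, so a structure is the same as the dominant rational map $V\dashrightarrow S$, up to birational maps of $S$. More generally, a *fibration structure* is a dominant rational map $\pi\colon V\dashrightarrow S$ with irreducible general fibre (equivalently, $\mathbb C(S)$ is algebraically closed in $\mathbb C(V)$), up to birational maps of $S$.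

Two small examples. The threefold $\mathbb P^1\times\mathbb P^1\times\mathbb P^1$ has at least three conic bundle structures, the projections to pairs of factors: their fibres are different curves. On the other hand, for $\chi\in\operatorname{Bir}(V/F)$ the conic bundle $p_F\colon V\to F$ marked by $\chi\colon V\dashrightarrow V$ is the same structure as $V/F$, however wild $\chi$ is, because $p_F\circ\chi=p_F$.

The proof classifies more than conic bundles.

**Theorem 1.2.** Let $M\ge3$ and let $W_{\mathbb P}$ satisfy (W1)–(W3).

1. The fibration structures $V\dashrightarrow S$ with rationally connected general fibre and $0<\dim S<\dim V$ are exactly the conic bundle $V/F$ and the pencils $pr\circ\chi\colon V\dashrightarrow\mathbb P^1$, $\chi\in\operatorname{Bir}(V/F)=PGL_2(\mathbb C(F))$, whose general fibre is birational to $F$. In particular there are none with $2\le\dim S\le M-1$.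
2. $pr\circ\chi_1$ and $pr\circ\chi_2$ define the same structure iff $\chi_2\chi_1^{-1}\in PGL_2(\mathbb C)$.

**The conditions.** At a point $w\in W_{\mathbb P}$ write $f=f_1+f_2+\dots$ in affine coordinates centred at $w$, $f_j$ homogeneous of degree $j$. The second fundamental form is, up to a scalar, the quadratic form $f_2|_{\{f_1=0\}}$. For $f=x_1+x_2^2+\dots$ it is non-zero; for $f=x_1+x_1x_2+(\text{cubic})$ it is zero. So (W2) says that a tangent hyperplane section has a point of multiplicity exactly 2 at the point of tangency. As for (W3): the double cover $\sigma^{-1}(L)$ of a line $L\not\subset W_{\mathbb P}$ is reducible exactly when $f|_L$ is a square. The lines through $o$ form $\mathbb P^{M-1}$, so (W3) says that those with reducible preimage have codimension at least 2.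

**Lemma 1.3.** A general $W_{\mathbb P}$ satisfies (W1)–(W3).

*Proof.* (W1) is Bertini. For (W2) fix $w$ and write $f=f_0+f_1+f_2+\dots$ at $w$. The bad condition is $f_0=0$, $f_1\neq0$, $f_2|_{\{f_1=0\}}=0$. For fixed $f_1$ the last equation kills a quadratic form in $M-1$ variables, which is $\frac{M(M-1)}2$ independent conditions. So the bad set for fixed $w$ has codimension $1+\frac{M(M-1)}2$. This is $>M$ because $(M-1)(M-2)>0$. As $w$ moves in an $M$-dimensional family, a general $f$ is not bad anywhere.

For (W3), suppose it fails at $o$. Then the set of lines in question has dimension $\ge M-2\ge1$, so it contains $M+1$ distinct lines, i.e. distinct points $p_1,\dots,p_{M+1}\in\mathbb P^{M-1}$. Write $f=\sum_{j\le2M}f_j$ at $o$ with $f_0\ne0$. A polynomial $\sum_j f_j(p_i)t^j$ of degree $\le2M$ with non-zero constant term is a square of a polynomial of degree $\le M$ iff it equals the square of the truncation in degrees $\le M$ of its power series square root. The truncation depends only on the coefficients with $j\le M$. So, for fixed $f_0,\dots,f_M$, the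 condition prescribes the values $f_j(p_i)$ for $M+1\le j\le2M$ and $1\le i\le M+1$. These $M(M+1)$ conditions are independent: for $M+1$ distinct points, a product of $M$ linear forms vanishing at all but one of them (times further linear forms not vanishing at that one) shows that the points impose independent conditions on forms of degree $\ge M$. The parameters $(o;p_1,\dots,p_{M+1})$ have dimension $M+(M+1)(M-1)=M(M+1)-1$, one less than the number of conditions. So the $f$ violating (W3) are not dense. $\square$

## 2. Discrepancies and two tools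

**Definition 2.1.** Let $X$ be a smooth variety. A divisorial valuation $v$ over $X$ is $\operatorname{ord}_E$ for a prime divisor $E$ on a smooth $X'$ with a birational morphism $\pi\colon X'\to X$ (proper over a neighbourhood of the centre). The centre is $\overline{\pi(E)}$; $v$ is exceptional if the centre has codimension $\ge2$. The discrepancy is $a(v,X)=\operatorname{ord}_E(K_{X'}-\pi^*K_X)$, and $v(D)=\operatorname{ord}_E(\pi^*D)$. For a pair $(X,\Delta)$ with $K_X+\Delta$ $\mathbb Q$-Cartier on a normal $X$, discrepancies are defined in the same way (if $X$ is smooth, they are $a(v,X)-v(\Delta)$). The pair is plt if all exceptional discrepancies are $>-1$, klt if moreover all coefficients of $\Delta$ are $<1$, and lc if all discrepancies are $\ge-1$, coefficients being $\le1$.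

For instance, if $v$ is the exceptional divisor of the blow-up of a smooth centre $Z$ of codimension $c$, then $a(v,X)=c-1$ and $v(D)=\operatorname{mult}_ZD$.

**Fact 2.2 (F1).** For $X$ smooth, $D\ge0$ and $v$ exceptional with centre $Z$: $v(D)\le\operatorname{mult}_Z(D)\,a(v,X)$.

*Proof.* Blow up the centre of $v$ repeatedly; each centre $Z_i$ is smooth at its generic point, of codimension $c_i\ge2$, and after finitely many steps the centre is a divisor. Let $p_i\ge0$ be the value of $v$ on the pull-back of the $i$-th exceptional divisor and $\nu_i$ the multiplicity along $Z_i$ of the strict transform of $D$. Then $a(v,X)=\sum p_i(c_i-1)$ and $v(D)=\sum p_i\nu_i$. Over the generic point of $Z_i$ the strict transform of $D$ cuts on the fibre $\mathbb P^{c_i-1}$ of the exceptional divisor a hypersurface of degree $\nu_i$. Its multiplicities are $\le\nu_i$, so $\nu_{i+1}\le\nu_i$. Hence $v(D)\le\nu_0\sum p_i\le\nu_0\,a(v,X)$. $\square$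

**Fact 2.3 (F2), inversion of adjunction** (Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Theorem 5.50). Let $S$ be a normal Cartier divisor in a normal $X$ and $B\ge0$ not containing $S$, with $K_X+S+B$ $\mathbb Q$-Cartier. Then $(X,S+B)$ is plt near $S$ iff $(S,B|_S)$ is klt. It may be applied after shrinking $X$ around a point.

## 3. Every divisor on $F$ is canonical: property (C)

**Proposition 3.1 (C).** For every effective $D\sim nH$ ($n\ge1$) on $F$ and every exceptional $v$ over $F$: $v(D)\le n\,a(v,F)$.

For the blow-up of a codimension 2 subvariety $Z$ this says $\operatorname{mult}_ZD\le n$. By $\operatorname{Pic}F=\mathbb ZH$ and additivity we may assume $D$ prime.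

**Step 1. The case $n=1$.** The purpose is to see that hyperplane sections have only mild singularities. We have $D=\sigma^{-1}(\Pi)$, $\Pi$ a hyperplane. Put $B=W_{\mathbb P}\cap\Pi$. Then $B$ has isolated singularities: if $\Pi$ were tangent to $W_{\mathbb P}$ along a curve $C$, the vector of partial derivatives of $f$ on $C$ would be $\varphi\cdot\ell$ with $\ell$ the constant vector of coefficients of $\Pi$ and $\varphi\in H^0(C,\mathcal O(2M-1))$. Then $\varphi$ has a zero, where all partial derivatives vanish, contradicting (W1). As $\dim B=M-2\ge1$, $B$ is reduced; this used only (W1). Hence $D$ has isolated singularities, lying over $\operatorname{Sing}B$. If the centre of $v$ is not one of them, $D$ has multiplicity $\le1$ at its generic point and (F1) gives the claim.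

Let $v$ be centred at a singular point $x$ over $w$, and let $h=0$ be a local equation of $B$ in $\Pi=T_wW_{\mathbb P}$. Its quadratic part is the second fundamental form, non-zero by (W2). Choose a general flag $P_2\subset P_3\subset\dots\subset P_{M-1}=\Pi$ of linear subspaces through $w$, $\dim P_i=i$, and put $D_i=\sigma^{-1}(P_i)$. Hyperplanes through $w$ have base locus $w$, so by Bertini $B\cap P_i$ is, near $w$, smooth outside $w$. It is a hypersurface of positive dimension, so it is reduced. For a general $P_2$ the quadratic part of $h|_{P_2}$ is non-zero. Hence $B\cap P_2$ is a reduced plane curve germ with a double point, in suitable coordinates $s^2+t^{k+1}=0$ with $k\ge1$, and $D_2\colon y^2=h|_{P_2}$ is Du Val of type $A_k$ at $x$, in particular klt. Each $D_i$ is locally a hypersurface in a smooth variety with isolated singularity and dimension $\ge2$, so it is normal with $K_{D_i}$ Cartier, and $D_i$ is Cartier in $D_{i+1}$. If $D_i$ is klt at $x$, then by (F2) $(D_{i+1},D_i)$ is plt at $x$, hence $D_{i+1}$ is klt at $x$. Arriving at $D=D_{M-1}$ klt,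 (F2) once more gives that $(F,D)$ is plt at $x$. So $a(v,F)-v(D)$ is an integer $>-1$, i.e. $\ge0$.

From now on $n\ge2$; suppose $v(D)>n\,a(v,F)$, with centre $Z$. By (F1), $\operatorname{mult}_oD>n$ for all $o\in Z$.

**Step 2. The centre is a point off the ramification divisor.** Suppose $o\in Z\cap\sigma^{-1}(W_{\mathbb P})$ and let $T=T_{\sigma(o)}W_{\mathbb P}$. For a line $L\subset T$ through $\sigma(o)$ the 1-cycle $R=\sigma^{-1}(L)$ is locally $y^2=g|_L$, with $g$ a local equation of $W_{\mathbb P}$ and $g|_L$ vanishing to order $\ge2$ (possibly identically). So $\operatorname{mult}_oR\ge2$. The divisor $\sigma^{-1}(T)\in|H|$ is prime and different from $D$ since $n\ge2$. So $\sigma(D\cap\sigma^{-1}(T))$ is a proper closed subset of $T$. Each component of $R$ maps onto $L$, and the lines through $\sigma(o)$ sweep out $T$. Hence for general $L$ no component of $R$ lies in $D$, and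
$$2n=D\cdot R\ge\operatorname{mult}_oD\cdot\operatorname{mult}_oR>2n,$$
absurd. So $Z$ misses the ample divisor $\sigma^{-1}(W_{\mathbb P})$, whence $Z=\{o\}$ with $\sigma(o)\notin W_{\mathbb P}$.

**Step 3. Cutting down to a surface.** We want to transfer the singularity to a surface, where one blow-up decides. Take a general flag $P=P_2\subset P_3\subset\dots\subset P_M=\mathbb P$ of linear subspaces through $\sigma(o)$, put $X_i=\sigma^{-1}(P_i)$ (smooth at $o$, as $\sigma$ is étale there), $Y=X_2$, $D_Y=D|_Y$. For small $\varepsilon>0$ let $B=\frac{1-\varepsilon}nD$. Since $a(v,F)<\frac1nv(D)$ and $v(X_{M-1})\ge1$, for small $\varepsilon$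
$$a(v,F)-v(B)-v(X_{M-1})<-1,$$
so $(F,X_{M-1}+B)$ is not plt at $o$. By (F2), $(X_{M-1},B|_{X_{M-1}})$ is not klt at $o$.

Suppose $(X_{r-1},B|_{X_{r-1}})$ were klt at $o$ for some $3\le r\le M-1$. By (F2) $(X_r,X_{r-1}+B|_{X_r})$ is plt at $o$, so all exceptional discrepancies of $(X_r,B|_{X_r})$ near $o$ are $>-1$. A component of $B|_{X_r}$ through $o$ has dimension $\ge2$, so it restricts to a non-zero divisor through $o$ on $X_{r-1}$. The coefficients of $B|_{X_{r-1}}$ are $<1$, hence so is that of the component. Thus $(X_r,B|_{X_r})$ is klt at $o$. Descending from $r=M-1$, we find that $(Y,\frac{1-\varepsilon}nD_Y)$ is not klt at $o$. As $Y$ is smooth at $o$, $(Y,\frac1nD_Y)$ is not lc at $o$: were it lc, decreasing the boundary on a smooth surface would make it klt.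

**Step 4. One blow-up and a cone.** Let $\mu=\operatorname{mult}_oD_Y\ge\operatorname{mult}_oD>n$. For a general line $L$ with $\sigma(o)\in L\subset P$ the curve $R=\sigma^{-1}(L)$ has no component in $D_Y$ and passes through $o$, so $\mu\le D_Y\cdot R=2n$. Blow up $o\in Y$, with exceptional curve $e$; the crepant boundary is $\frac1n\tilde D_Y+(\frac\mu n-1)e$ with $0<\frac\mu n-1\le1$. As $(Y,\frac1nD_Y)$ is not lc at $o$ and the coefficient of $e$ is $\le1$, the new pair is not lc at some $q\in e$. By (F1), a pair on a smooth surface whose boundary has multiplicity $\le1$ at a point is lc there. Therefore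
$$\mu+\operatorname{mult}_q\tilde D_Y>2n.$$
Let $L\subset P$ be the line in the direction $q$, $R=\sigma^{-1}(L)$. The lines through $\sigma(o)$ in $P$ form a general line of $\mathbb P^{M-1}$, which by (W3) misses the set (of codimension $\ge2$) of lines on which $f$ is a square. So $R$ is integral. If $R\not\subset D_Y$, then $R$ is smooth at $o$ with strict transform through $q$, and $2n=D_Y\cdot R\ge\mu+\operatorname{mult}_q\tilde D_Y>2n$, absurd. So $\sigma^{-1}(L)\subset D$.

Consider the set of lines $L\ni\sigma(o)$ with $\sigma^{-1}(L)\subset D$. It equals the set of $L\subset\sigma(D\cap\tau D)$, so it is closed. It is a proper subset of $\mathbb P^{M-1}$, and we have shown that it meets a general line. So it has a component that is a hypersurface of $\mathbb P^{M-1}$, and this gives an irreducible cone $\mathcal K\subset\mathbb P$ with vertex $\sigma(o)$ and $\sigma^{-1}(\mathcal K)\subset D$. Since $\sigma(o)\in\mathcal K\setminus W_{\mathbb P}$, we have $\mathcal K\ne W_{\mathbb P}$ and $\sigma^*\mathcal K$ is reduced. As $D$ is prime, $D=\sigma^*\mathcal K$.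 Then $n=\deg\mathcal K=\operatorname{mult}_{\sigma(o)}\mathcal K=\operatorname{mult}_oD$, contradicting $\operatorname{mult}_oD>n$. $\square$

**Corollary 3.2.** $\operatorname{Bir}F=\operatorname{Aut}F$.

*Proof.* Let $\chi\colon F\dashrightarrow F'=F$, let $p\colon\Omega\to F$, $q\colon\Omega\to F'$ be a common resolution, $kH'$ very ample on $F'$, and $\Sigma\subset|nH|$ the transform on $F$ of $|kH'|$. Write
$$\Sigma_\Omega=q^*|kH'|=p^*(nH)-\sum m_iE_i,\qquad K_\Omega=p^*K_F+\sum a_iE_i=q^*K_{F'}+\sum a_j'E_j',$$
where $E_i$ are the $p$-exceptional and $E_j'$ the $q$-exceptional prime divisors. By (C), $K_\Omega+\frac1n\Sigma_\Omega\sim_{\mathbb Q}\sum(a_i-\frac{m_i}n)E_i\ge0$. It is also $\sim_{\mathbb Q}(\frac kn-1)q^*H'+\sum a_j'E_j'$. Intersecting with a general curve $(q^*H')^{M-1}$, which misses the $E'_j$ numerically, gives $n\le k$. Next, $K_\Omega+\frac1k\Sigma_\Omega\sim_{\mathbb Q}\sum a_j'E_j'\ge0$ is also $(\frac nk-1)p^*H+(p\text{-exceptional})$, and a general curve $(p^*H)^{M-1}$ gives $n\ge k$. So $n=k$ and $\sum(a_i-\frac{m_i}n)E_i\sim_{\mathbb Q}\sum a_j'E_j'$.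 An effective $q$-exceptional divisor is the only effective divisor in its $\mathbb Q$-linear class, so the two divisors are equal. As $a_j'>0$, every $q$-exceptional divisor is $p$-exceptional. Both sets have $\rho(\Omega)-1$ elements ($\rho(\Omega)$ being the Picard number), so they coincide. Thus $\chi$ is an isomorphism in codimension 1 with $\chi^*(kH')=kH$. It identifies $H^0(F',rkH')$ with $H^0(F,rkH)$ for all $r$, so it is an isomorphism. $\square$

## 4. Mobile systems on $F\times\mathbb P^1$: the easy classes and the obstruction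

Let $\pi\colon V\dashrightarrow S$ be a fibration structure with $\dim S\ge1$ whose general fibre is rationally connected of positive dimension. A reader interested only in conic bundles may think of a rational curve as the fibre. Take $S$ projective and $A$ very ample on $S$.

**The test curve.** Let $\Omega$ be a smooth projective variety with a birational morphism to $V$ (or to a birational model of $V$) such that $\pi$ becomes a morphism $\Omega\to S$. For $D_\Omega\in\pi^*|A|$ and a suitable rational curve $C$ we have
$$K_\Omega\cdot C\le-2,\qquad D_\Omega\cdot C=0.\tag{4.1}$$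
Indeed let $C$ be a general free rational curve in a general fibre $\Phi$ of $\Omega\to S$, i.e. a non-constant map $\mathbb P^1\to\Phi$ along which $T_\Phi$ is globally generated (for a conic bundle, $C=\Phi$). The fibre $\Phi$ is smooth with trivial normal bundle, so $K_\Omega\cdot C=-\deg T_\Phi|_C$. The bundle $T_\Phi|_C$ is globally generated and receives a non-zero map from $T_{\mathbb P^1}=\mathcal O(2)$, so its degree is $\ge2$. Free curves deform so as to cover a dense subset of $\Phi$. Hence for any given divisor we may choose $C$ not contained in it. So *no class $K_\Omega+\lambda D_\Omega$, $\lambda\in\mathbb Q_{\geq 0}$, can be $\mathbb Q$-linearly effective*. The whole proof of the theorem consists in finding the right $\lambda$ and the right model.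

**The system as forms.** Put $N=Ku_0\oplus Ku_1$, $u=u_1/u_0$. After clearing denominators, the map to $\mathbb P(H^0(A)^*)$ is given by a finite dimensional $\mathbb C$-space $U\subset\operatorname{Sym}^bN$ of forms of degree $b$ in $u_0,u_1$ over $K$ without common factor. It is unique up to $K^*$. On $V$ itself the system of zeros, freed of fixed components, is a mobile system $\Sigma\subset|aH+b\mathcal F|$ with $a\geq 0$. If $\chi\in\operatorname{Bir}(V/F)=PGL_2(K)$, the transform $\Sigma'$ of $\Sigma$ under $\chi$ (the system defining $\pi\circ\chi^{-1}$) has the same $b$ but in general another $a$.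

**Lemma 4.1.** Let $\chi\in\operatorname{Bir}(V/F)$ and let the mobile transform satisfy $\Sigma'\subset|aH+b\mathcal F|$.

1. If $b=0$, then $\pi$ is the structure $V/F$.
2. If $b\ge1$ and $a=0$, then $\dim S=1$ and $\pi$ is the structure $pr\circ\chi$.
3. If $a>0$ and $b\geq1$, then $b<2a$.

*Proof.* (1) Now all ratios of elements of $U$ are in $K$, so $\pi=\varphi\circ p_F$ with $\varphi\colon F\dashrightarrow S$. Suppose the fibres of $\varphi$ have positive dimension. They are rationally connected, being images of fibres of $\pi$. The mobile system on $F$ defined by $|A|$ lies in $|nH|$, $n\ge1$. On a resolution of $F$ where it is free, (C) shows that $K+\frac1n(\text{system})\sim_{\mathbb Q}\sum(a_i-\frac{m_i}n)E_i\ge0$. This contradicts the analogue of (4.1) for a free curve in a general fibre of $\varphi$. So $\varphi$ is generically finite, and birational since $\mathbb C(S)$ is algebraically closed in $\mathbb C(V)$.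

(2) Sections of $\mathcal O(b\mathcal F)$ come from $\mathbb P^1$, so $\pi$ factors through $pr\circ\chi$. Hence $\dim S=1$, the function field of $\mathbb P^1$ is algebraic over $\mathbb C(S)$, and the two fields coincide.

(3) Let $\phi\colon\Omega\to F\times\mathbb P^1$ be a smooth projective resolution on which $\Sigma'$ is free, and for general $D\in\Sigma'$ write $K_\Omega=\phi^*K_V+\sum a_iX_i$, $D_\Omega=\phi^*D-\sum m_iX_i$. We claim $a_i\ge m_i/a$ for all $i$.

If $\phi(X_i)$ dominates $\mathbb P^1$, restrict to a general fibre $F_t\cong F$ of $pr$, with smooth preimage $\Omega_t$. By adjunction $X_i|_{\Omega_t}$ is a reduced sum of divisors exceptional over $F_t$ of discrepancy $a_i$, and $D|_{F_t}\in|aH|$ has order $\ge m_i$ along them. Now (C) gives $m_i\le a\,a_i$.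

If $\phi(X_i)$ lies in a fibre $F_0$: the general $D$ does not contain $F_0$, and $D|_{F_0}\in|aH|$ has components of multiplicity $\le a$. So by (C) the pair $(F_0,\frac{1-\varepsilon}aD|_{F_0})$ is klt for $0<\varepsilon<1$. By (F2) $(V,F_0+\frac{1-\varepsilon}aD)$ is plt near $F_0$, so $a_i-\frac{1-\varepsilon}am_i-\operatorname{ord}_{X_i}(F_0)>-1$. As $\operatorname{ord}_{X_i}(F_0)\ge1$, we get $a_i\ge\frac{1-\varepsilon}am_i$; let $\varepsilon\to0$.

Consequently
$$K_\Omega+\tfrac1aD_\Omega\sim_{\mathbb Q}\bigl(\tfrac ba-2\bigr)\phi^*\mathcal F+\sum\bigl(a_i-\tfrac{m_i}a\bigr)X_i.\tag{4.2}$$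
If $b\ge2a$ this is effective, contradicting (4.1). $\square$

**Where the direct comparison stops.** The natural plan is to take $\chi=\mathrm{id}$ and to play off $K_V$ against $\Sigma$. By Lemma 4.1 everything is settled unless $b<2a$. In that range (4.2) is useless, since its first coefficient is negative. The other natural multiple is
$$K_\Omega+\tfrac2bD_\Omega\sim_{\mathbb Q}\bigl(\tfrac{2a}b-1\bigr)\phi^*H+\sum\bigl(a_i-\tfrac{2m_i}b\bigr)X_i .\tag{4.3}$$
Its first coefficient is now fine, but one needs $m_i\le\frac b2a_i$. For the blow-up of a codimension 2 subvariety $B\subset p_F^{-1}(G)$, $G$ a prime divisor on $F$, this means $\operatorname{mult}_B\Sigma\le\frac b2$. Nothing guarantees it.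

It genuinely fails. Let $p,q\in H^0(F,aH)$ be coprime, $h=p/q$, and $\chi\colon u\mapsto hu$. The pencil $pr\circ\chi$ is given by $U=\langle u_0,hu_1\rangle$, so by the system $\langle qu_0,pu_1\rangle\subset|aH+\mathcal F|$ with $b=1$ and $a$ as large as we please. It has multiplicity $1>\frac b2$ along $\{q=u_1=0\}$. There is no contradiction to look for: its general fibre is $F$, which is rationally connected. The system must first be "untwisted" by $\chi$, after which it becomes $|\mathcal F|$. The idea is to choose, over each codimension 1 point of $F$, the $\mathbb P^1$-bundle in which the system is least singular, glue these choices to a rank 2 sheaf $E$ on $F$, and then decide between (4.2) and (4.3) there. If the invariant of the system on $\mathbb P(E)$ is on the side of (4.3), we win directly. On the side of (4.2) we must first show that $E$ is a sum of two equal line bundles; this is the longest part.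

By Lemma 4.1, **from now on $b\ge1$**.

## 5. Lattices over divisorial valuations of $\mathbb C(F)$

Let $w$ be a divisorial valuation of $K/\mathbb C$ with value group $\mathbb Z$: the order along a prime divisor, also denoted $w$, on some smooth model $F'$ of $F$. Let $\mathcal O_w$ be its ring. Let $\Lambda\subset N$ be an $\mathcal O_w$-lattice of rank 2 with basis $\lambda_0,\lambda_1$, and $\lambda_0\wedge\lambda_1=\delta_*\,u_0\wedge u_1$.

**Definition 5.1.** Put $\delta(\Lambda)=w(\delta_*)$, let $r(\Lambda)$ be the minimal valuation of the coefficients of elements of $U$ in the basis of $\operatorname{Sym}^b\Lambda$, and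
$$\psi_w(\Lambda)=r(\Lambda)+\tfrac b2\delta(\Lambda)\in\tfrac12\mathbb Z.\tag{5.1}$$

Replacing $\Lambda$ by $g\Lambda$ with $w(g)=1$ changes $r$ by $-b$ and $\delta$ by $2$, so $\psi_w$ does not change: it depends only on the $\mathbb P^1$-bundle $\operatorname{Proj}\operatorname{Sym}\Lambda$ over $\operatorname{Spec}\mathcal O_w$.

**Step 1. $\psi_w$ is bounded above.** Fix general $\Phi_1,\Phi_2\in U$. They are coprime, since each irreducible factor of $\Phi_1$ divides only a proper subspace of $U$. Let $\mathrm{Res}=\mathrm{Res}_u(\Phi_1,\Phi_2)\in K^*$. Under a linear substitution of determinant $\delta_*$ the resultant of two forms of degree $b$ is multiplied by $\delta_*^{b^2}$, so $\mathrm{Res}_u=\delta_*^{b^2}\mathrm{Res}_\lambda$. The resultant has degree $b$ in the coefficients of each form, so $w(\mathrm{Res}_\lambda)\ge2b\,r(\Lambda)$. Hence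
$$\rho_w(\Lambda):=w(\mathrm{Res})-2b\,\psi_w(\Lambda)\ge0.\tag{5.2}$$
So the maximum of $\psi_w$ is attained. Let $\Lambda_w$ attain it, $\psi_w=\psi_w(\Lambda_w)$ and $\rho_w=\rho_w(\Lambda_w)$; $\rho_w$ is an integer.

**Example 5.2.** For $U=\langle u_0,hu_1\rangle$ and $w(h)=e$ we have $b=1$ and $\mathrm{Res}=\mathrm{const}\cdot h$. The standard lattice $\langle u_0,u_1\rangle$ has $\psi_w=\min(0,e)$. The lattice $\langle u_0,hu_1\rangle$ has $r=0$, $\delta=e$, $\psi_w=\frac e2$, and it reaches the bound in (5.2). So it is maximal, with $\rho_w=0$.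

Let $V_w=\operatorname{Proj}\operatorname{Sym}\Lambda_w$, spread out over a neighbourhood of the generic point of $w$ in $F'$, let $P_w\subset V_w$ be the divisor over $w$ and $\Sigma_{V_w}$ the transform of the linear system. By the definition of $r$ it does not contain $P_w$ as a fixed component.

**Step 2. Maximality bounds the multiplicities.** This is exactly what was missing in (4.3).

**Lemma 5.3.** $\operatorname{mult}_B\Sigma_{V_w}\le\frac b2$ for every $B\subset P_w$ of codimension 2 in $V_w$ dominating $w$.

*Proof.* Let $B\to w$ have degree $e$, and put $\mu=\operatorname{mult}_B\Sigma_{V_w}$. Restricting a general member to the generic fibre of $P_w\to w$, which is a projective line, gives a non-zero form of degree $b$ vanishing to order $\ge\mu$ at a point of degree $e$. So $e\mu\le b$, which settles $e\ge2$. Let $e=1$. Choose the basis of $\Lambda_w$ with $B=\{\lambda_1=0\}\subset P_w$ and let $g$ be a uniformizer of $\mathcal O_w$. For $\Phi=\sum c_i\lambda_0^i\lambda_1^{b-i}\in U$ the local equation at $B$ is $\sum g^{-r}c_ix^{b-i}$, $x=\lambda_1/\lambda_0$.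 Since $g,x$ are regular parameters at $B$, its order is $\min_i(w(c_i)-r+b-i)$. So $w(c_i)-r+b-i\ge\mu$ for all $i$. In the lattice $\Lambda'=\langle g\lambda_0,\lambda_1\rangle$ the coefficients become $c_ig^{-i}$. So $r(\Lambda')\ge r+\mu-b$, $\delta(\Lambda')=\delta+1$, and $\psi_w(\Lambda')\ge\psi_w+\mu-\frac b2$. By maximality $\mu\le\frac b2$. $\square$

## 6. The sheaf $E$ and the number $s$

**Step 1. Gluing.** For all but finitely many prime divisors $G\subset F$ the standard lattice $\mathcal O_Gu_0\oplus\mathcal O_Gu_1$ has $r=0$ and $\mathrm{Res}$ is a unit at $G$. Then $\rho_G=0$ for it, and by (5.2) it is maximal. Choose maximal $\Lambda_G$ at the remaining $G$. There is a reflexive rank 2 sheaf $E\subset N$ on $F$ whose stalk at the generic point of each $G$ is $\Lambda_G$: its sections over an open set are the elements of $N$ lying in $\Lambda_G$ for every $G$ meeting the set. Let $F^0$ be the locus where $E$ is locally free; $\operatorname{codim}(F\setminus F^0)\ge3$, as for every reflexive sheaf on a smooth variety. Put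
$$p\colon V_E=\operatorname{Proj}\operatorname{Sym}E|_{F^0}\to F^0,\qquad p_*\mathcal O(\xi)=E,\qquad c_1(E)=c_1H,\qquad\theta=\xi-\tfrac{c_1}2H.$$

**Step 2. The class of the system.** The stalk of $\det E$ at $G$ consists of functions of order $\ge\delta_G$ times $u_0\wedge u_1$, so $c_1=-\sum_G\delta_G\deg G$. Each $\Phi\in U$ is a section of $\operatorname{Sym}^bE(-\sum r_GG)$. So the transform $\Sigma_E$ of the linear system on $V_E$ lies in the class $b\xi-(\sum r_G\deg G)H$. It has no fixed components: vertical ones are excluded by the definition of $r_G$, horizontal ones because $U$ has no common factor. Hence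
$$\Sigma_E\subset|b(\theta+sH)|,\qquad s=-\tfrac1b\sum_G\psi_G\deg G.\tag{6.1}$$

**Step 3. The resultant as a divisor.** By (5.2) the divisor $\mathrm{Res}_F:=\sum_G\rho_GG$ is effective, and
$$\mathrm{Res}_F=\operatorname{div}_F(\mathrm{Res})-2b\sum\psi_GG\ \sim\ 2b^2s\,H.\tag{6.2}$$

In Example 5.2, $E=\mathcal Ou_0\oplus\mathcal Ohu_1\cong\mathcal O^2$ and $s=-\frac12\sum_G\operatorname{ord}_G(h)\deg G=0$: the passage to $E$ has untwisted $\chi$. If $E\cong\mathcal O^2$ then $V_E=F\times\mathbb P^1$, $\theta=\mathcal F$, and $bs$ is the number $a$ of Lemma 4.1. The dividing line $b=2a$ of (4.2) and (4.3) becomes $s=\frac12$.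

## 7. $s\ge\frac12$ is impossible: resultant and Lemma 5.3

**Proposition 7.1.** $s<\frac12$.

Suppose $s\ge\frac12$. Put $c=2s\ge1$ and $n=2b^2s=b^2c$, a positive integer by (6.2). Take a smooth projective $\Omega\to V$ with $\Omega\to S$ a morphism. We shall show that $K_\Omega+\frac2bD_\Omega$ is $\mathbb Q$-linearly effective, which contradicts (4.1).

**Step 1. A divisor in the class $bK_\Omega+2D_\Omega$.** Fix a rational $M$-form $\omega_F\ne0$ on $F$ and put $\omega=\omega_F\wedge du$. For $\Phi\in U$ let $D_\Omega\in\pi^*|A|$ be the corresponding divisor. Then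
$$\Theta=b\operatorname{div}_\Omega(\omega)+2D_\Omega-2\operatorname{div}_\Omega(\Phi/u_0^b)\ \sim\ bK_\Omega+2D_\Omega$$
does not depend on $\Phi$, since $D_\Omega$ changes by the divisor of the quotient of the two forms. We compute its coefficient at a prime divisor $X\subset\Omega$.

**Step 2. $X$ dominating $F$: coefficient $0$.** The generic fibre of $\Omega\to F$ is $\mathbb P^1_K$. On it $D_\Omega=[\Phi=0]$, because $U$ has no common factor, and $\operatorname{div}(\omega)$ restricts to $\operatorname{div}(du)=-2[u_0=0]$. So $\Theta$ restricts to $-2b[u_0=0]+2[\Phi=0]-2[\Phi=0]+2b[u_0=0]=0$.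

**Step 3. $X$ not dominating $F$: a lower bound.** Here $\operatorname{ord}_X|_K=e_Xw$ with $e_X\ge1$. By Abhyankar's inequality the residue field of $w$ has transcendence degree at least $M-1$: it drops by at most $\operatorname{tr.deg}(K(u)/K)=1$ from $\dim X=M$. So $w$ is divisorial. The scheme $V_w$ is proper over $\operatorname{Spec}\mathcal O_w$, so the centre of $\operatorname{ord}_X$ on $V_w$ is either $P_w$, and then $\operatorname{ord}_X=\operatorname{ord}_{P_w}$, or some $B$ as in Lemma 5.3.

Put $\lambda=\lambda_1/\lambda_0$ and $k_w=\operatorname{ord}_w(\omega_F)$. If $\lambda_0=\alpha u_0+\beta u_1$, $\lambda_1=\gamma u_0+\epsilon u_1$, then $\lambda=(\gamma+\epsilon u)/(\alpha+\beta u)$. Modulo forms killed by $\omega_F\wedge$ we get $d\lambda=\delta_*(\alpha+\beta u)^{-2}du$, i.e. $\lambda_0^2d\lambda=\delta_*u_0^2du$. So $\omega=\delta_*^{-1}(\lambda_0/u_0)^2\omega_F\wedge d\lambda$. On $V_w$, over the generic point of $w$,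
$$\operatorname{div}(\omega_F\wedge d\lambda)=k_wP_w-2[\lambda_0=0],\qquad\operatorname{div}(\Phi/\lambda_0^b)=r\,P_w+D_{V_w}-b[\lambda_0=0]$$
for general $\Phi$. In $b\operatorname{div}(\omega)-2\operatorname{div}(\Phi/u_0^b)$ the factors $\lambda_0/u_0$ cancel, and
$$b\operatorname{div}(\omega)-2\operatorname{div}(\Phi/u_0^b)=b\operatorname{div}(\omega_F\wedge d\lambda)-b\operatorname{div}(\delta_*)-2\operatorname{div}(\Phi/\lambda_0^b)=b\bigl(k_w-\tfrac2b\psi_w\bigr)P_w-2D_{V_w},$$
because $\delta+\frac2br=\frac2b\psi_w$. Choose $\Phi$ general for the given $X$, so that $X\not\subset D_\Omega$. The coefficient of $X$ in $\Theta$ is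
$$e_Xb\bigl(k_w-\tfrac2b\psi_w\bigr)+b\,a(X,V_w)-2\operatorname{ord}_X(D_{V_w})\ \ge\ e_Xb\bigl(k_w-\tfrac2b\psi_w\bigr).$$
Indeed by (F1) and Lemma 5.3 $\operatorname{ord}_X(D_{V_w})\le\frac b2a(X,V_w)$, and for $X=P_w$ the last two terms on the left vanish.

**Step 4. Correcting by the resultant.** Divide by $b$ and add $\frac1{b^2}\operatorname{div}_\Omega(\mathrm{Res})$, which has no component dominating $F$. As $\psi_w=(w(\mathrm{Res})-\rho_w)/2b$, the class $K_\Omega+\frac2bD_\Omega$ is $\mathbb Q$-linearly equivalent to a divisor with coefficient $0$ at $X$ dominating $F$ and $\ge e_X(k_w+\rho_w/b^2)$ at the others. By (6.2), $K_F+\frac1n\mathrm{Res}_F\sim_{\mathbb Q}0$. So there are $h\in K^*$ and $q\ge1$ with $q(\operatorname{div}_F\omega_F+\frac1n\mathrm{Res}_F)=\operatorname{div}_F(h)$. Subtract $\frac1q\operatorname{div}_\Omega(h)$. Since $k_w-w(\operatorname{div}_F\omega_F)=a(w,F)$ (zero if $w$ is a divisor on $F$), the coefficients become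
$$\ge e_X\Bigl[a(w,F)+\frac{\rho_w}{b^2}-\frac{w(\mathrm{Res}_F)}n\Bigr].\tag{7.1}$$
If $w=G$ is a divisor on $F$, this is $e_X\frac{\rho_G}{b^2}(1-\frac1c)\ge0$. If $w$ is exceptional over $F$, it is $\ge0$ by (C), applied to $\mathrm{Res}_F\sim nH$, and $\rho_w\ge0$. So $K_\Omega+\frac2bD_\Omega$ is $\mathbb Q$-linearly effective, contradicting (4.1). $\square$

## 8. Rank two sheaves with $s<\frac12$: restriction to surfaces and lines

**Proposition 8.1.** Let $E$ be a reflexive sheaf of rank 2 on $F$, with $V_E$, $\xi$, $\theta$, $c_1$ as in Section 6, and let $\Sigma_E\subset|b(\theta+sH)|$ be a linear system on $V_E$ without fixed components, $b\ge1$, $s<\frac12$. Then $s\ge0$ and $E\cong\mathcal O(j)^{\oplus2}$ for some $j$.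

The proof uses only (W1) and $M\ge3$ and takes Sections 8–15. Twisting $E$ changes neither $\theta$ nor $s$, so **we assume $c_1\in\{0,1\}$**.

**Step 1. A general surface $Y$.** Let $P\subset\mathbb P$ be a general plane and $Y=\sigma^{-1}(P)$: a smooth surface, the double cover of $P$ branched over the smooth curve $W_{\mathbb P}\cap P$, and contained in $F^0$ since $\operatorname{codim}(F\setminus F^0)\ge3$. We have
$$H^2=2,\qquad K_Y=(M-3)H,\qquad\chi(\mathcal O_Y)=\chi(\mathcal O_P)+\chi(\mathcal O_P(-M))=1+\tfrac{(M-1)(M-2)}2 .$$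
Put $E_Y=E|_Y$, a vector bundle with $\det E_Y=\mathcal O_Y(c_1H)$, $V_Y=p^{-1}(Y)$, $\Sigma_Y=\Sigma_E|_{V_Y}$, and
$$d=c_2(E_Y)-\tfrac14c_1(E_Y)^2=c_2(E_Y)-\tfrac{c_1^2}2\in\tfrac{c_1}2+\mathbb Z .$$
The relation $\xi^2-c_1H\xi+c_2(E_Y)=0$ reads $\theta^2=-d\cdot[\text{fibre}]$, so on $V_Y$
$$\theta^3=-d,\quad\theta^2H=0,\quad\theta H^2=2,\quad H^3=0.\tag{8.1}$$

**Step 2. The base locus on $V_Y$.** Since $\Sigma_E$ has no fixed components, $\dim\operatorname{Bs}\Sigma_E\le M-1$. The surface $Y$ is cut out by $M-2$ general members of the free system $|H|$, so $\dim\operatorname{Bs}\Sigma_Y\le1$. A curve in $\operatorname{Bs}\Sigma_Y$ not contracted by $p$ lies on a component $B$ of $\operatorname{Bs}\Sigma_E$ with $\dim B=M-1$ such that $G=\overline{p(B)}$ is a prime divisor: otherwise $B\cap V_Y$ is empty, finite or consists of fibres. By Bertini $G_Y:=G\cap Y$ is an integral curve, $G_Y\sim mH$, $m=\deg G$. So $\operatorname{Bs}\Sigma_Y$ contains finitely many non-vertical curves, each projecting onto such a $G_Y$.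

**Step 3. Two intersection numbers.** For general $D_1,D_2\in\Sigma_Y$ write $D_1\cdot D_2=\sum\mu_i\Gamma_i$, $\mu_i>0$. From $(\theta+sH)^2H$ and $(\theta+sH)^2\theta$ and (8.1),
$$\sum\mu_iH\cdot\Gamma_i=4b^2s,\qquad\sum\mu_i\,\theta\cdot\Gamma_i=b^2(2s^2-d).\tag{8.2}$$
In particular $s\ge0$.

**Step 4. Good lines.** This is where $s<\frac12$ enters. For a line $L\subset P$ let $R=\sigma^{-1}(L)\subset Y$; $H\cdot R=2$. A rank 2 bundle on a smooth curve is semistable if every quotient line bundle has at least half its degree; equivalently, every line subbundle has at most half its degree.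

**Definition 8.2.** A line $L\subset P$ is good if $R$ is integral and $\eta^*E_Y$ is semistable, where $\eta\colon\tilde R\to R$ is the normalization.

**Lemma 8.3.** Only finitely many lines in $P$ are not good.

*Proof.* If $R$ is not integral, then $f|_L$ is a square, and it is non-zero since the smooth curve $W_{\mathbb P}\cap P$ of degree $2M\ge6$ contains no line. So $L$ is tangent to $W_{\mathbb P}\cap P$ at each common point, and either there are at least two such points or there is one, with contact of order $2M\ge6$. A smooth plane curve has only finitely many lines tangent at two points or with a contact of order $\ge3$.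

Let $R$ be integral and suppose $\eta^*E_Y$, of degree $2c_1$, has a quotient line bundle of degree $\le c_1-1$. The corresponding section $C_0$ of $\mathbb P(\eta^*E_Y)$ has $\theta\cdot C_0\le c_1-1-\frac{c_1}2\cdot2=-1$ and $H\cdot C_0=2$. So
$$\Sigma_Y\cdot C_0\le b(-1+2s)<0 .$$
Hence the image of $C_0$ lies in every member of $\Sigma_Y$. It is one of the finitely many non-vertical curves in $\operatorname{Bs}\Sigma_Y$, and it determines $L$. $\square$

We shall use the following two consequences.

* (g1) For a rank one saturated $\mathcal L\subset E_Y$ (a line bundle) put $2N_{\mathcal L}=c_1-\mathcal L\cdot H\in\mathbb Z$. Then $N_{\mathcal L}\ge0$.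
* (g2) For a good $L$: $H^0(E_R(-i))=0$ if $2i>c_1$. If $c_1=0$, a non-zero section of $E_R$ vanishes nowhere.

For (g1) restrict to a general good $R$, avoiding the finitely many zeros of $\mathcal L\to E_Y$: a line subbundle of degree $\mathcal L\cdot H$ in a semistable bundle of degree $2c_1$ has degree $\le c_1$. For (g2) pull a section back to $\tilde R$: a non-zero section of $E_R(-i)$ gives a line subbundle of $\eta^*E_Y$ of degree $\ge2i$, and a section of $E_R$ with a zero gives one of degree $>0$. Either one would exceed $c_1$.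

## 9. Splitting types of $\sigma_*E_Y$ and a lower bound for $d$

**Step 1. Symmetry of the splitting type.** Let $\mathcal E=\sigma_*E_Y$, a rank 4 bundle on $P$, and for general $L$ let $\mathcal E|_L=\bigoplus\mathcal O(a_i)$, $a_1\ge\dots\ge a_4$. Duality for $\sigma$, with $\omega_\sigma=\mathcal O(MH)$ and $E_Y^*\cong E_Y(-c_1)$, gives $\mathcal E^*\cong\mathcal E(M-c_1)$, so $a_i+a_{5-i}=c_1-M$. Since $H^0(E_R(-a_1))=H^0(\mathcal E|_L(-a_1))\ne0$, (g2) gives $a_1\le\frac{c_1}2$. Put $\beta_i=\frac{c_1}2-a_i$. Then
$$0\le\beta_1\le\beta_2\le\tfrac M2,\qquad\beta_i+\beta_{5-i}=M .$$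

**Lemma 9.1.** $d\ge\beta_1(M-\beta_1)+\beta_2(M-\beta_2)$.

*Proof.* First we turn this into a statement about $\mathcal E$. Riemann–Roch on $Y$ gives
$$\chi(E_Y)=2+(M-1)(M-2)+\tfrac{c_1^2}2-d-c_1(M-3).$$
On $P$, with $c_1(\mathcal E)=\sum a_i=2(c_1-M)$, it gives $\chi(\mathcal E)=4+3(c_1-M)+\operatorname{ch}_2(\mathcal E)$. These are equal, so
$$\operatorname{ch}_2(\mathcal E)=M^2-Mc_1+\tfrac{c_1^2}2-d,\qquad\text{while}\qquad\tfrac12\sum a_i^2=M^2-Mc_1+\tfrac{c_1^2}2-\sum_{i=1,2}\beta_i(M-\beta_i).$$
So we must show $\operatorname{ch}_2(\mathcal E)\le\frac12\sum a_i^2$.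

Blow up a general $o\in P$: $\pi_1\colon\mathbb F_1\to\mathbb P^1$ with fibre $\mathfrak f$ and exceptional curve $e_0$; $H\cdot\mathfrak f=1$, $H\cdot e_0=0$, $\mathfrak f\cdot e_0=1$. Let $\mathcal V$ be the pull-back of $\mathcal E$. Let $\mathcal V_i\subset\mathcal V$ be the saturated extensions of the Harder–Narasimhan filtration on the generic fibre of $\pi_1$, with quotients $\mathrm{gr}_i$. On a general fibre $\mathrm{gr}_i|_{\mathfrak f}=\mathcal O(\alpha_i)^{n_i}$, $\alpha_1>\alpha_2>\dots$, where the $\alpha_i$ with multiplicities $n_i$ are the $a_j$. Write $c_1(\mathrm{gr}_i)=n_i\alpha_iH+x_i\mathfrak f$; then $\sum x_i=0$. The bundle $Q_i=\mathrm{gr}_i^{**}(-\alpha_iH)$ is trivial on the general fibre and $c_1(Q_i)=x_i\mathfrak f$. On the general fibre $Q_i(-e_0)$ is $\mathcal O(-1)^{n_i}$, so $\pi_{1*}Q_i(-e_0)=0$ and $R^1\pi_{1*}$ is torsion; hence $\chi(Q_i(-e_0))\le0$. By Riemann–Roch ($-K\cdot\mathfrak f=2$, $-K\cdot e_0=1$, $e_0^2=-1$),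
$$\chi(Q_i(-e_0))=n_i+\tfrac{2x_i-n_i}2+\operatorname{ch}_2(Q_i)-x_i-\tfrac{n_i}2=\operatorname{ch}_2(Q_i).$$
Thus $\operatorname{ch}_2(Q_i)\le0$. Passing from $\mathrm{gr}_i$ to $\mathrm{gr}_i^{**}$ adds the length of a finite sheaf to $\operatorname{ch}_2$, so
$$\operatorname{ch}_2(\mathrm{gr}_i)\le\operatorname{ch}_2(\mathrm{gr}_i^{**})=\operatorname{ch}_2(Q_i)+\alpha_ix_i+\tfrac12n_i\alpha_i^2\le\alpha_ix_i+\tfrac12n_i\alpha_i^2 .$$
Summing, $\operatorname{ch}_2(\mathcal E)\le\sum\alpha_ix_i+\frac12\sum a_j^2$. Finally, $\mathcal V/\mathcal V_i$ is torsion free, so $\mathcal V_i|_{e_0}\subset\mathcal V|_{e_0}=\mathcal O^4$, and $x_1+\dots+x_i=c_1(\mathcal V_i)\cdot e_0\le0$. Abel summation, $\sum\alpha_ix_i=\sum(\alpha_i-\alpha_{i+1})(x_1+\dots+x_i)$ (using $\sum x_i=0$), gives $\sum\alpha_ix_i\le0$. $\square$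

**Step 2. Four alternatives.** The function $\beta(M-\beta)$ is increasing on $[0,\frac M2]$ and $\beta_i\in\frac{c_1}2+\mathbb Z$. So $d\ge0$, and one of the following holds:

* (I) $c_1=0$, $\beta_1=0$;
* (II) $c_1=0$, $\beta_1\ge1$; then $d\ge2M-2$;
* (III) $c_1=1$, $\beta_2\ge\frac32$; then $d\ge\frac12(M-\frac12)+\frac32(M-\frac32)=2M-\frac52$;
* (IV) $c_1=1$, $\beta_1=\beta_2=\frac12$, i.e. $(a_i)=(0,0,1-M,1-M)$; then $d\ge M-\frac12$.

## 10. Case (I): $E\cong\mathcal O^2$

**Step 1. $E_Y$ is trivial.** Take a general $o\in P$, off the branch curve and off all bad lines. Let $\tilde Y\to Y$ be the blow-up of the two points of $\sigma^{-1}(o)$, $\varpi\colon\tilde Y\to\mathbb P^1$ the fibration by the curves $R$ over lines through $o$ (all these lines are good), and $\tilde E$ the pull-back of $E_Y$, with fibre restrictions $\tilde E_t=E_R$. As $a_1=0$, $\varpi_*\tilde E\ne0$. Let $\mathcal O(-e)\subset\varpi_*\tilde E$ be a saturated line subbundle. Since $\mathbb P^1$ is a curve, $\varpi_*\tilde E\otimes k(t)\hookrightarrow H^0(\tilde E_t)$ for every $t$. So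 $\varpi^*\mathcal O(-e)\to\tilde E$ is non-zero on each fibre, and nowhere vanishing by (g2). As $\det\tilde E=\mathcal O$, we get
$$0\to\varpi^*\mathcal O(-e)\to\tilde E\to\varpi^*\mathcal O(e)\to0$$
and $d=c_2(\tilde E)=0$. Lemma 9.1 then forces $\beta_1=\beta_2=0$, so $\varpi_*\tilde E$ has rank 2. By (g2) every non-zero element of the 2-dimensional space $\varpi_*\tilde E\otimes k(t)\subset H^0(\tilde E_t)$ is nowhere zero. So $\varpi^*\varpi_*\tilde E\to\tilde E$ is an isomorphism on each fibre of these rank 2 bundles, i.e. $\tilde E=\varpi^*\mathcal Q$. Restrict to an exceptional curve: it is a section of $\varpi$, and $\tilde E$ is trivial on it. So $\mathcal Q$ is trivial, $\tilde E\cong\mathcal O^2$ and $E_Y\cong\mathcal O_Y^2$.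

**Step 2. Climbing from $Y$ to $F$.** Let $Y=X_2\subset X_3\subset\dots\subset X_M=F$ be the preimages of a general flag of linear subspaces, and $E_r=E|_{X_r}$, reflexive because the sections are general members of free systems. Suppose $E_r\cong\mathcal O^2$, $2\le r<M$. From
$$0\to E_{r+1}(-i-1)\to E_{r+1}(-i)\to E_r(-i)\to0$$
and $H^1(X_r,\mathcal O(-i))=H^1(\mathbb P^r,\mathcal O(-i))\oplus H^1(\mathbb P^r,\mathcal O(-i-M))=0$ for all $i$, the maps $H^1(E_{r+1}(-i-1))\to H^1(E_{r+1}(-i))$ are onto. For $i\gg0$, by Serre duality and Serre vanishing, $H^1(E_{r+1}(-i))$ is dual to $H^0(\mathcal Ext^r(E_{r+1},\omega)(i))$. This is $0$, because a reflexive sheaf on a smooth variety of dimension $r+1\ge3$ has homological dimension $\le r-1$. So $H^1(E_{r+1}(-i))=0$ for all $i$. With $i=1$ this lets the two generating sections of $E_r$ lift to $E_{r+1}$. Their determinant is a non-zero element of $H^0(\det E_{r+1})=H^0(\mathcal O)=\mathbb C$. So $\mathcal O^2\to E_{r+1}$ is an isomorphism where $E_{r+1}$ is locally free, and hence everywhere, both sheaves being reflexive.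 By induction $E\cong\mathcal O^2$.

It remains to derive a contradiction in cases (II)–(IV). There $d\ge\frac52$, and $d\ge\frac72$ in (II), (III), since $M\ge3$. Put
$$t=\tfrac12\bigl(d-\tfrac12\bigr)\ge1 .$$

## 11. A bound on $\theta$-degrees suffices; the curve violating it

**Claim A.** In cases (II)–(IV), $\theta\cdot\Gamma\ge-t\,H\cdot\Gamma$ for each component $\Gamma$ of $D_1\cdot D_2$.

**Step 1. Claim A finishes the proof of Proposition 8.1.** By (8.2) it gives $2s^2-d\ge-4ts=-(2d-1)s$, i.e. $(d+s)(1-2s)\le0$. As $s<\frac12$, we get $d\le-s\le0$, contradicting $d\ge\frac52$.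

**Step 2. A violating curve is a section.** Suppose Claim A fails for $\Gamma$. It is not a fibre of $p$, where $\theta\cdot\Gamma=1$ and $H\cdot\Gamma=0$. If $\Gamma\not\subset\operatorname{Bs}\Sigma_Y$, then $(\theta+sH)\cdot\Gamma\ge0$, and $s<\frac12<t$ gives the inequality of Claim A. So $\Gamma\subset\operatorname{Bs}\Sigma_Y$ projects onto an integral $G_Y\sim mH$ as in Section 8, Step 2. Let $g\colon\tilde C\to Y$ be the normalization of $G_Y$, let $\mathcal S=\mathbb P(g^*E_Y)$, a ruled surface birational onto $p^{-1}(G_Y)$, and let $\hat\Gamma\subset\mathcal S$ be the curve birational to $\Gamma$. With $\mathfrak f$ a fibre of $\mathcal S$, we have $\theta^2=0$ on $\mathcal S$ and $\hat\Gamma\equiv e\theta+\beta\mathfrak f$ with $e\ge1$, $\beta=\theta\cdot\Gamma<0$.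

The bundle $g^*E_Y$ is not semistable. Suppose it were, and let $C'\to\tilde C$ be the map from the normalization of $\hat\Gamma$. Over $C'$ the pulled back ruled surface has a section lying over $\hat\Gamma$, of $\theta$-degree $\theta\cdot\hat\Gamma<0$, so the pull-back of $g^*E_Y$ to $C'$ is not semistable. But in characteristic 0 a finite pull-back preserves semistability. Indeed, pass to a Galois closure. A destabilizing saturated line subbundle of a rank 2 bundle of maximal degree is unique, so it is Galois invariant, and by Galois descent it is generically the pull-back of a subspace of the generic stalk. Being saturated, it is the pull-back of a line subbundle on $\tilde C$, which destabilizes there. So there is a section $C_0\equiv\theta-k_0\mathfrak f$ with $k_0>0$, given by a destabilizing quotient of $g^*E_Y$. If $\hat\Gamma\ne C_0$, then $0\le\hat\Gamma\cdot C_0=\beta-ek_0<0$, absurd. So $\hat\Gamma=C_0$ is a section, corresponding to a quotient line bundle $g^*E_Y\to\mathcal M$.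

**Step 3. Its numbers.** With $k:=-\theta\cdot\Gamma$ we have
$$\deg\mathcal M=c_1m-k,\qquad H\cdot\Gamma=2m,\qquad k\in\mathbb Z,\qquad k>m\bigl(d-\tfrac12\bigr),\tag{11.1}$$
the last being the failure of Claim A. We also put $p_a:=p_a(G_Y)=m^2+(M-3)m+1$, by adjunction on $Y$. The goal is now to contradict (11.1).

## 12. Two sections in case (IV)

**Lemma 12.1.** In case (IV) there are $s_1,s_2\in H^0(E_Y)$, generically independent over $\mathcal O_Y$.

*Proof.* **Step 1. The destabilizing piece descends to $P$.** Let $\mathfrak p\colon I\to P$, $\mathfrak q\colon I\to\check P$ be the incidence variety of points and lines, and $\mathcal T\subset\mathfrak p^*\mathcal E$ the saturation of the image of $\mathfrak q^*\mathfrak q_*\mathfrak p^*\mathcal E$. For general $L$, by the splitting type $(0,0,1-M,1-M)$, $\mathcal T|_L=\mathcal O^2$ and $(\mathfrak p^*\mathcal E/\mathcal T)|_L=\mathcal O(1-M)^2$. The pull-back $\mathfrak p^*\mathcal E$ has a canonical relative connection $\nabla\colon\mathfrak p^*\mathcal E\to\mathfrak p^*\mathcal E\otimes\Omega_{I/P}$ for which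 sections pulled back from $P$ are flat. By the Leibniz rule it induces an $\mathcal O$-linear map
$$\mathcal T\to(\mathfrak p^*\mathcal E/\mathcal T)\otimes\Omega_{I/P}$$
to a torsion free sheaf. On a fibre $L$ of $\mathfrak q$, the deformations of $L$ fixing the point are given by $T_{I/P}|_L=\ker(H^0(\mathcal O_L(1))\otimes\mathcal O_L\to\mathcal O_L(1))=\mathcal O_L(-1)$, so $\Omega_{I/P}|_L=\mathcal O_L(1)$. For general $L$ the map restricts to $\mathcal O^2\to\mathcal O(2-M)^2$, which is zero as $M\ge3$. So it is zero, and $\mathcal T$ is preserved by $\nabla$. On the open set of $I$ where $\mathcal T$ is a subbundle, it is given by a section of $\mathfrak p^*\mathrm{Gr}(2,\mathcal E)$, and invariance says that the derivative of this section along the irreducible fibres of $\mathfrak p$ vanishes. So it is constant along them, and at the generic point $\mathcal T$ is the pull-back of a 2-dimensional subspace of the generic stalk of $\mathcal E$. Let $\mathcal E_1\subset\mathcal E$ be the corresponding saturated subsheaf, a rank 2 bundle. As $\mathfrak p$ is smooth,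 $\mathfrak p^*\mathcal E_1$ is saturated in $\mathfrak p^*\mathcal E$. It agrees generically with the saturated $\mathcal T$, so $\mathcal T=\mathfrak p^*\mathcal E_1$. Hence $\mathcal E_1|_L=\mathcal O^2$ for general $L$ and $c_1(\mathcal E_1)=0$.

**Step 2. $\mathcal E_1$ is trivial.** For every good $L$, $\mathcal E_1|_L\subset\mathcal E|_L$ since the quotient is torsion free, and $H^0(\mathcal E_1|_L(-1))\subset H^0(E_R(-1))=0$ by (g2). A rank 2 bundle of degree 0 on $L$ with this property is $\mathcal O^2$. Blow up a general point all lines through which are good. The pull-back of $\mathcal E_1$ to $\mathbb F_1$ is trivial on all fibres, so it is pulled back from $\mathbb P^1$. It is trivial on the exceptional section, hence trivial. So $\mathcal E_1\cong\mathcal O_P^2$, which gives $s_1,s_2\in H^0(\mathcal E)=H^0(E_Y)$ restricting to $\mathbb C$-independent sections of $E_R$ for general $R$.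

**Step 3. Independence over $\mathcal O_Y$.** If $s_1\wedge s_2=0$, then for general $R$ the bundle $E_R$, semistable of degree 2 on a smooth curve of genus $M-1\ge2$, would contain a line bundle of degree $\le1$ with two independent sections. This is impossible on a curve of positive genus. $\square$

## 13. A line subbundle of $E_Y$ of largest degree

Let $\mathcal L_0\subset E_Y$ be saturated of rank one with minimal $N_0:=N_{\mathcal L_0}$; it exists, as $2N_{\mathcal L}$ is an integer $\ge0$ by (g1). Put $\ell=2N_0=c_1-\mathcal L_0\cdot H$.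

**Step 1. $\ell\le d-\frac12$.** In case (IV) the saturation of the image of $s_1\colon\mathcal O\to E_Y$ gives $\ell\le c_1=1\le d-\frac12$. In (II), (III) let $N\equiv\frac{c_1}2\bmod1$ be maximal with $2N\le d-\frac12$, and put $j=N-\frac{c_1}2\in\mathbb Z$. By maximality $2N>d-\frac52$, and as $d\in\frac{c_1}2+\mathbb Z$ this gives $2N\ge d-2$. Also $N\ge M-2$: in (II) $2N\ge d-2\ge2M-4$; in (III) $d-\frac12\ge2M-3$ is an integer and $2N$ is the largest odd integer $\le d-\frac12$, so $2N\ge2M-3$. By Serre duality $h^2(E_Y(j))=h^0(E_Y(-c_1-j+M-3))$. A non-zero section of the latter would give $\mathcal L$ with $N_{\mathcal L}\le M-3-N<0$, contrary to (g1), so $h^2(E_Y(j))=0$. The bundle $E_Y(j)$ has $c_1=2NH$ and the same $d$, so by Riemann–Roch and $N-M+3\ge1$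
$$h^0(E_Y(j))\ge2\chi(\mathcal O_Y)+2N(N-M+3)-d\ge2+(M-1)(M-2)+2N-d\ge(M-1)(M-2)>0 .$$
A non-zero section shows $N_0\le N$, i.e. $\ell\le2N\le d-\frac12$.

**Step 2. The zero scheme.** Write $E_Y/\mathcal L_0=I_Z\otimes(\det E_Y\otimes\mathcal L_0^{-1})$, where $Z$ is the zero scheme of a section of $E_Y\otimes\mathcal L_0^{-1}$: a local complete intersection of dimension 0, of length $z$. With $n_0=\frac{c_1}2H-\mathcal L_0$ we have $d=z-n_0^2$ and $n_0\cdot H=\ell$. By the Hodge index theorem $2n_0^2\le\ell^2$, so
$$z\le d+\tfrac{\ell^2}2.\tag{13.1}$$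

**Step 3. $\Gamma$ is forced into the divisor of $\mathcal L_0$.** Let $A_0\subset V_Y$, $A_0\sim\xi-\mathcal L_0=\theta+n_0$, be the zero divisor of $p^*\mathcal L_0\to p^*E_Y\to\mathcal O(\xi)$. If $\Gamma\not\subset A_0$, then $-k+m\ell=(\theta+n_0)\cdot\Gamma\ge0$, so $k\le m\ell\le m(d-\frac12)$, contradicting (11.1). So $\Gamma\subset A_0$, i.e. $g^*\mathcal L_0\to g^*E_Y\to\mathcal M$ is zero. The kernel of $g^*E_Y\to\mathcal M$ is a line subbundle of degree $2c_1m-(c_1m-k)=c_1m+k$, and the zero divisor of $g^*\mathcal L_0\to\ker$ is defined by $I_Z\mathcal O_{\tilde C}$. As $\deg g^*\mathcal L_0=m(c_1-\ell)$,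
$$\kappa:=\deg(I_Z\mathcal O_{\tilde C})=(c_1m+k)-m(c_1-\ell)=k+m\ell.\tag{13.2}$$

**Step 4. $\ell\ge1$.** If $\ell=0$ and $z>0$, take one of the infinitely many good $L$ through a point of $\sigma(Z)$. The map $\eta^*\mathcal L_0\to\eta^*E_Y$ has a zero, so the saturation of $\eta^*\mathcal L_0$ has degree $>\mathcal L_0\cdot H=c_1$, contradicting semistability. If $\ell=0$ and $Z=\emptyset$, then $\kappa=0$ and $k=0$, contradicting (11.1).

## 14. Two upper bounds: Bogomolov, and the length of $Z$

Let $\varepsilon\colon Y'\to Y$ be a composition of point blow-ups with total exceptional curves $E_i$ ($E_iE_j=-\delta_{ij}$), such that the strict transform $G'=\varepsilon^*G_Y-\sum r_iE_i$ is smooth; then $G'\cong\tilde C$. The genus formula gives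
$$\sum\tfrac12r_i(r_i-1)=p_a-p_a(G')\le p_a.\tag{14.1}$$

**Step 1. The bound for $m\le\ell$.** The idea is to modify $E_Y$ along $G'$: if $k$ is large the modification is so unstable that it contradicts the minimality of $N_0$. Let $\varepsilon$ blow up only singular points of $G_Y$ and its transforms, so $r_i\ge2$. Put $E''=\ker(\varepsilon^*E_Y\to\mathcal M_{G'})$, where $\mathcal M$ is viewed as a line bundle on $G'\cong\tilde C$. From $\operatorname{ch}(\mathcal M_{G'})=(0,G',\deg\mathcal M-\frac12G'^2)$ we get $c_1(E'')=\varepsilon^*c_1(E_Y)-G'$ and $c_2(E'')=c_2(E_Y)-2c_1m+\deg\mathcal M=c_2(E_Y)-c_1m-k$. Hence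
$$c_2(E'')-\tfrac14c_1(E'')^2=d-k-\tfrac14G'^2 .$$
Suppose this is negative. By Bogomolov's theorem (Huybrechts–Lehn, *The Geometry of Moduli Spaces of Sheaves*, Theorem 7.3.4) there is a rank one $\mathcal L\subset E''$ with $2\mathcal L-c_1(E'')$ in the positive cone. As $\varepsilon^*H$ is nef with positive square, $(2\mathcal L-c_1(E''))\cdot\varepsilon^*H>0$, i.e. $\mathcal L\cdot\varepsilon^*H>c_1-m$. Restrict $\mathcal L\subset\varepsilon^*E_Y$ to the complement of the exceptional curves and saturate in $E_Y$. This gives a saturated rank one subsheaf with $2N<m\le\ell=2N_0$, contradicting minimality. So $k\le d-\frac14G'^2=d-\frac{m^2}2+\frac14\sum r_i^2$. As $r_i\ge2$, we have $r_i^2\le2r_i(r_i-1)$, so $\frac14\sum r_i^2\le p_a$ by (14.1), and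
$$m\le\ell\ \Longrightarrow\ k\le d+\tfrac{m^2}2+(M-3)m+1.\tag{14.2}$$
For $m=1$ this can be sharpened. Then $G=\sigma^{-1}(\Pi)$ for a hyperplane $\Pi$, and $G_Y=\sigma^{-1}(L)$ with $L=\Pi\cap P$ a general line of $\Pi$. By Section 3, Step 1, $W_{\mathbb P}\cap\Pi$ is reduced (only (W1) was used), so $L$ meets it transversally and $G_Y$ is smooth. No blow-up is needed, and
$$m=1\le\ell\ \Longrightarrow\ k\le d-\tfrac12.\tag{14.3}$$

**Step 2. Two bounds from $Z$.** Choose $\varepsilon$ such that moreover $I_Z\mathcal O_{Y'}=\mathcal O(-\sum h_iE_i)$, $h_i\in\mathbb Z_{\ge0}$ being the order of the weak transform of $I_Z$ at the $i$-th centre. Then $z=\sum h_i^2$. Indeed, at each point of $Z$ the ideal $I_Z$ has two generators. Two general linear combinations of them still generate it, and their successive strict transforms have multiplicity exactly $h_i$ at the $i$-th centre and finally become disjoint. By Noether's formula their local intersection number, the local length of $Z$, is the sum of the $h_i^2$ over that point. Also $\kappa=G'\cdot\sum h_iE_i=\sum h_ir_i$.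 By Cauchy–Schwarz, (14.1), and $\sum_{h_i>0}r_i\le\kappa$,
$$\kappa^2\le z\sum_{h_i>0}r_i^2\le z(2p_a+\kappa).\tag{14.4}$$
For integers $r\ge0$, $h\ge1$ we have $\frac12r(r-1)\ge2hr-3h^2$. For $h=1$ the difference is $\frac12(r-2)(r-3)\ge0$; for $h\ge2$ its minimum over real $r$, at $r=2h+\frac12$, is $h^2-h-\frac18>0$. Summing over $h_i\ge1$ and using (14.1),
$$p_a\ge2\kappa-3z.\tag{14.5}$$

## 15. The contradiction in cases (II)–(IV)

**Step 1. Case (IV).** We use the two sections $s_1,s_2$. If some $s_i$ has non-zero image in $\mathcal M$, then $\deg\mathcal M\ge0$ and $k\le m\le m(d-\frac12)$, contradicting (11.1). Otherwise $g^*s_1,g^*s_2$ lie in the line bundle $\ker(g^*E_Y\to\mathcal M)$. So $0\ne s_1\wedge s_2\in H^0(\mathcal O_Y(H))$ vanishes on $G_Y\sim mH$, and $m=1$. As $\ell\ge1$, (14.3) contradicts (11.1). So (IV) is impossible.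

**Step 2. Cases (II), (III) with $m\le\ell$.** For $m=1$, (14.3) contradicts (11.1). Let $m\ge2$; recall $m\le\ell\le d-\frac12$. By (14.2) we contradict (11.1) as soon as
$$\tfrac{m^2}2+(M-\tfrac52)m+1\le d(m-1).\tag{15.1}$$

In case (II), for $2\le m\le2M-1$ use $d\ge2M-2$: (15.1) follows from $\frac{m^2}2-(M+\frac12)m+2M-1=\frac12(m-2)(m-2M+1)\le0$. For $m\ge2M-1$ use $d\ge m+\frac12$: (15.1) follows from $m(\frac m2-M+2)\ge\frac32$, which holds because $\frac m2-M+2\ge\frac32$.

In case (III), for $m=2$, (14.2) gives $k\le d+2M-3\le2d-\frac12$. As $k$ and $2d-1$ are integers, $k\le2d-1=m(d-\frac12)$, contradicting (11.1). For $3\le m\le2M-3$ use $d\ge2M-\frac52$: (15.1) follows from $\frac{m^2}2-Mm+2M-\frac32\le0$. The left side is convex in $m$ and equals $3-M\le0$ at both ends $m=3$ and $m=2M-3$. For $m\ge2M-2$ use $d\ge m+\frac12$: it suffices that $m(\frac m2-M+2)\ge\frac32$, and the left side is $\ge m\ge\frac32$.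

**Step 3. Cases (II), (III) with $m>\ell\ge1$: reduction to one inequality.** Put $x=d-\frac12+\ell$ and $\bar z=d+\frac{\ell^2}2$. By (11.1) and (13.2), $\kappa>mx$. By (13.1) $\bar z\ge z$, and $mx\ge(\ell+1)x\ge\bar z$, because $(\ell+1)(\ell-\frac12)\ge\frac{\ell^2}2$. By (14.4), $\kappa(\kappa-z)\le2zp_a$. Since $y(y-z)$ increases for $y\ge z$,
$$mx(mx-\bar z)\le mx(mx-z)<\kappa(\kappa-z)\le2zp_a\le2\bar zp_a .$$
Inserting $p_a=m^2+(M-3)m+1$ and dividing by $m$, we get a contradiction if
$$\gamma(m):=m(x^2-2\bar z)-\bar z(x+2M-6)-\tfrac{2\bar z}m\ge0.\tag{15.2}$$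
Here $x^2-2\bar z=d^2-3d+\frac14+2\ell d-\ell>0$, as $d\ge\frac72$. So $\gamma$ increases with $m$. In both cases $2M-6\le d-\frac72$, so $x+2M-6\le2d-4+\ell$.

**Step 4. $\ell\ge2$.** As $m\ge\ell+1$, it suffices to treat $m=\ell+1$. Expanding $(\ell+1)(x^2-2\bar z)-\bar z(2d-4+\ell)-\frac{2\bar z}{\ell+1}$,
$$\gamma(\ell+1)\ge(\ell-1)d^2+(\ell-1)^2d+\tfrac14-\tfrac{3\ell}4+\ell^2-\tfrac{\ell^3}2-\tfrac{2d+\ell^2}{\ell+1}.$$
Now $(\ell-1)^2d\ge\frac{2d}{\ell+1}$. Next, $\ell^2-\frac{\ell^2}{\ell+1}=\frac{\ell^3}{\ell+1}\ge\frac{3\ell}4$. Finally, as $d\ge\ell+\frac12$, $(\ell-1)d^2\ge(\ell-1)(\ell+\frac12)^2=\ell^3-\frac34\ell-\frac14\ge\frac{\ell^3}2$. So $\gamma(\ell+1)\ge\frac14>0$.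

**Step 5. $\ell=1$, $m\ge3$.** Here $x=\bar z=d+\frac12$ and $x^2-2\bar z=(d+\frac12)(d-\frac32)$, so $\gamma(m)\ge(d+\frac12)\bigl[(m-2)(d-\frac32)-\frac2m\bigr]>0$ since $d\ge\frac72$.

**Step 6. $\ell=1$, $m=2$.** In this case the lower bound of Step 5 is negative, and the finer bound (14.5) is needed. The numbers $k$ and $2d-1$ are integers and $k>2d-1$, so $k\ge2d$, $\kappa=k+2\ge2d+2$, and $z\le d+\frac12$. By (14.5), $p_a\ge4d+4-3d-\frac32=d+\frac52$. But $p_a=2M-1\le d+\frac32$ in both (II) and (III). Contradiction.

This proves Claim A and, by Section 11, Step 1, rules out (II)–(IV). With Section 10, Proposition 8.1 is proved. $\square$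

## 16. Proofs of Theorems 1.1 and 1.2

**Step 1. Untwisting.** Let $\pi\colon V\dashrightarrow S$ be as in Section 4 with $b\ge1$. By Proposition 7.1, $s<\frac12$, and by Proposition 8.1 applied to the sheaf and system of Section 6, $s\ge0$ and $E\cong\mathcal O(j)^2$. A $K$-basis of $N$ adapted to this isomorphism gives $\chi\in\operatorname{Bir}(V/F)$ such that $V_E=F\times\mathbb P^1$ and the transform $\Sigma'=\Sigma_E$ of the system under $\chi\colon V\dashrightarrow V_E$ has no fixed components. Here $\theta=\xi-jH=\mathcal F$, so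
$$\Sigma'\subset|aH+b\mathcal F|,\qquad a=bs\in\mathbb Z,\qquad0\le a<\tfrac b2 .$$
If $a>0$, Lemma 4.1(3) says $b<2a$, a contradiction. Hence $a=0$, and by Lemma 4.1(2) $\dim S=1$ and $\pi$ is the structure $pr\circ\chi$. If instead $b=0$, then $\pi$ is $V/F$ by Lemma 4.1(1).

**Step 2. Theorem 1.1.** Let $\pi\colon V\dashrightarrow S$ be a conic bundle structure; then $\dim S=M\ge3$. If it is not $V/F$, then $b\ge1$ and Step 1 gives $\dim S=1$, a contradiction. So $V/F$ is the only conic bundle structure.

Let $\chi\in\operatorname{Bir}V$. The conic bundle $p_F\colon V\to F$ with the marking $\chi\colon V\dashrightarrow V$ is a conic bundle structure, hence equals $V/F$. So $p_F\circ\chi=g_\chi\circ p_F$ with $g_\chi\in\operatorname{Bir}F$, and $\operatorname{Bir}F=\operatorname{Aut}F$ by Corollary 3.2. From $p_F\circ\chi_1\circ\chi_2=g_{\chi_1}\circ g_{\chi_2}\circ p_F$ the map $\chi\mapsto g_\chi$ is a homomorphism. Its kernel is $\operatorname{Bir}(V/F)$, which is therefore normal, and $g\mapsto g\times\mathrm{id}_{\mathbb P^1}$ splits it. Hence $\operatorname{Bir}V=\operatorname{Aut}F\ltimes\operatorname{Bir}(V/F)$.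 By Lemma 1.3 the hypotheses hold for general $W_{\mathbb P}$. $\blacksquare$

**Step 3. Theorem 1.2.** (1) Step 1 covers every fibration structure with rationally connected general fibre and $0<\dim S<\dim V$: $b=0$ gives $V/F$ and $b\ge1$ gives $pr\circ\chi$. Conversely, the fibres of $V/F$ are rational curves, and the general fibre of $pr\circ\chi$ is birational to the smooth Fano variety $F$, which is rationally connected. (2) The structures $pr\circ\chi_1$ and $pr\circ\chi_2$ coincide iff $pr\circ(\chi_2\chi_1^{-1})=g\circ pr$ for some $g\in\operatorname{Aut}\mathbb P^1$. As $\chi_2\chi_1^{-1}$ acts over $F$ by a fractional linear transformation of $u$ with coefficients in $\mathbb C(F)$, this says that it is the constant transformation $g$, i.e. lies in $PGL_2(\mathbb C)$. $\blacksquare$
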